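\title{$\tau$-covers and finite products of sets of reals}

\begin{abstract}
We study two covering properties of sets of reals: $\binom{\mathrm{T}}{\Gamma}$, which says that every open $\tau$-cover contains a $\gamma$-cover, and $\mathsf{Split}(\mathrm{T},\mathrm{T})$, which says that every open $\tau$-cover splits into two disjoint subcovers that contain $\tau$-covers. We prove the conjecture that neither property is provably preserved by finite products. For $\binom{\mathrm{T}}{\Gamma}$ preservation fails in ZFC. For $\mathsf{Split}(\mathrm{T},\mathrm{T})$ it fails if and only if there is a simple P-point, so that preservation for sets of reals is independent of ZFC. The examples are sets $X,Y$ that contain disjoint Bernstein-like sets for pairs, while $X\cap Y$ codes a linearly ordered family of infinite sets without a pseudointersection.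
\end{abstract}

\section{Introduction}\label{sec:intro}

Compactness says that every open cover can be thinned out to a cover of a better kind, a finite one, and it passes to products. This paper is about two properties of a similar shape, in which the covers are infinite and what matters is how often each point is covered. The question is whether they, too, pass to products.

A \emph{set of reals} is an infinite topological space homeomorphic to a subset of $\mathbb{R}$. Let $X$ be a topological space and let $\mathcal{U}$ be a collection of subsets of $X$ such that $X$ is not contained in any member of $\mathcal{U}$. Then $\mathcal{U}$ is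
\begin{itemize}
\item a \emph{large cover} of $X$ if each $x\in X$ belongs to infinitely many members of $\mathcal{U}$;
\item a \emph{$\tau$-cover} of $X$ if it is a large cover and, for all $x,y\in X$, at least one of the sets $\{U\in\mathcal{U}: x\in U,\ y\notin U\}$ and $\{U\in\mathcal{U}: y\in U,\ x\notin U\}$ is finite;
\item a \emph{$\gamma$-cover} of $X$ if $\mathcal{U}$ is infinite and each $x\in X$ belongs to all but finitely many members of $\mathcal{U}$.
\end{itemize}
These are conditions on the sets $\mathcal{U}_x=\{U\in\mathcal{U}:x\in U\}$. Write $a\subseteq^* b$, and say that $a$ is \emph{almost contained} in $b$, if $a\setminus b$ is finite. A large cover is one for which all $\mathcal{U}_x$ are infinite. A $\tau$-cover is one for which, in addition, any two of them are $\subseteq^*$-comparable, so that the points of $X$ are linearly preordered by how often they are covered. A $\gamma$-cover is the extreme case in which all $\mathcal{U}_x$ are cofinite in the infinite set $\mathcal{U}$. In particular, every $\gamma$-cover is a $\tau$-cover. The comparability condition passes to subfamilies, so a subfamily of a $\tau$-cover is a $\tau$-cover as soon as it is large.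

The letters $\mathrm{T}$ and $\Gamma$ stand for the collections of open $\tau$-covers and open $\gamma$-covers. A space $X$ has the property
\begin{itemize}
\item $\binom{\mathrm{T}}{\Gamma}$ if every open $\tau$-cover of $X$ contains a $\gamma$-cover of $X$;
\item $\mathsf{Split}(\mathrm{T},\mathrm{T})$ if every open $\tau$-cover of $X$ can be split into two disjoint subcovers, each of which contains a $\tau$-cover of $X$.
\end{itemize}
We identify each property with the class of spaces that have it. A $\tau$-cover $\mathcal{U}$ splits in this sense if and only if it contains two disjoint $\tau$-covers $\mathcal{V}_0,\mathcal{V}_1$: given these, split $\mathcal{U}$ into $\mathcal{V}_0$ and $\mathcal{U}\setminus\mathcal{V}_0\supseteq\mathcal{V}_1$. We use this form throughout. If $\mathcal{U}$ contains a $\gamma$-cover, divide the latter into two infinite parts; each part is a $\gamma$-cover, hence a $\tau$-cover. Therefore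
\begin{equation}\label{eq:inclusion}
\binom{\mathrm{T}}{\Gamma}\subseteq\mathsf{Split}(\mathrm{T},\mathrm{T}).
\end{equation}

A class of spaces is \emph{closed under finite products} if $X\times Y$ belongs to it whenever $X$ and $Y$ do. Here the property is evaluated for the space $X\times Y$ directly, whether or not it is homeomorphic to a set of reals. The class is \emph{provably} closed if this is a theorem of ZFC. The following conjecture is posed in~\cite{Tsaban}.

\begin{quote}
\emph{Neither $\mathsf{Split}(\mathrm{T},\mathrm{T})$ nor $\binom{\mathrm{T}}{\Gamma}$ is provably closed under finite products: for each of the two properties it is consistent with ZFC that there are sets of reals $X,Y$ with the property such that $X\times Y$ does not have it.}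
\end{quote}

The simplest spaces point toward closure. All analytic sets of reals, and all their finite products, belong to both classes (Remark~\ref{rem:analytic}), and a slightly stronger form of $\binom{\mathrm{T}}{\Gamma}$ survives multiplication by a countable space (Remark~\ref{rem:slices}). So at least one factor of a counterexample is not analytic, and one may expect that building it requires hypotheses beyond ZFC. This turns out to be true for one of the two properties and false for the other.

To state the result, let $\omega=\{0,1,2,\dots\}$ and let $[\omega]^\omega$ be the set of infinite subsets of $\omega$. A family $G\subseteq[\omega]^\omega$ is \emph{linear} if any two of its members are $\subseteq^*$-comparable. An \emph{ultrafilter} on $\omega$ is a collection of nonempty subsets of $\omega$ that is closed under supersets and finite intersections and contains $R$ or $\omega\setminus R$ for each $R\subseteq\omega$. It is \emph{nonprincipal} if it contains all cofinite sets; then all its members are infinite. A \emph{base} of an ultrafilter is a subcollection such that every member of the ultrafilter contains a member of the subcollection. A \emph{simple P-point} is a nonprincipal ultrafilter on $\omega$ with a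 linear base.

\begin{theorem}\label{thm:main}
The following hold in ZFC.
\begin{enumerate}
\item[(1)] There are sets of reals $X,Y\in\binom{\mathrm{T}}{\Gamma}$ with $X\times Y\notin\binom{\mathrm{T}}{\Gamma}$. There is even a single set of reals $V\in\binom{\mathrm{T}}{\Gamma}$ with $V^2\notin\binom{\mathrm{T}}{\Gamma}$.
\item[(2)] The following are equivalent.
\begin{enumerate}
\item[(a)] There is a simple P-point.
\item[(b)] There are sets of reals $X,Y\in\binom{\mathrm{T}}{\Gamma}$ with $X\times Y\notin\mathsf{Split}(\mathrm{T},\mathrm{T})$, and even a set of reals $V\in\binom{\mathrm{T}}{\Gamma}$ with $V^2\notin\mathsf{Split}(\mathrm{T},\mathrm{T})$.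
\item[(c)] There are sets of reals $X,Y\in\mathsf{Split}(\mathrm{T},\mathrm{T})$ with $X\times Y\notin\mathsf{Split}(\mathrm{T},\mathrm{T})$.
\item[(d)] Some second countable space is not in $\mathsf{Split}(\mathrm{T},\mathrm{T})$.
\end{enumerate}
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
The conjecture holds. Under the continuum hypothesis \textup{(CH)} a single pair of sets of reals $X,Y$ witnesses both failures. The statement ``$X\times Y\in\mathsf{Split}(\mathrm{T},\mathrm{T})$ for all sets of reals $X,Y\in\mathsf{Split}(\mathrm{T},\mathrm{T})$'' is independent of ZFC, and so is the same statement for all second countable spaces $X,Y$.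
\end{corollary}

The failures of closure are witnessed by sets of reals, so they hold within any class of spaces that contains the sets of reals. The positive direction, closure of $\mathsf{Split}(\mathrm{T},\mathrm{T})$ when there are no simple P-points, is proved only for second countable spaces; we claim nothing about closure for other spaces. The conjecture does not need this direction.

Sections~\ref{sec:linear} and~\ref{sec:traces} translate both properties into the combinatorics of linear families. Section~\ref{sec:diagonal} reduces the problem on products to one on intersections and shows the method on a model case. Section~\ref{sec:perfect} contains the two facts from descriptive set theory on which the construction in Section~\ref{sec:construction} rests. Section~\ref{sec:proofs} completes the proofs.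

\section{Linear families of infinite sets}\label{sec:linear}

Let $G\subseteq[\omega]^\omega$. A \emph{pseudointersection} of $G$ is an infinite set $P\subseteq\omega$ with $P\subseteq^* g$ for all $g\in G$. A set $R\subseteq\omega$ \emph{splits} $G$ if $g\cap R$ and $g\setminus R$ are infinite for all $g\in G$. A \emph{finite modification} of $g$ is a set $g'$ such that $g\setminus g'$ and $g'\setminus g$ are finite. Adding to $G$ all finite modifications of its members does not change whether $G$ is linear, which sets are its pseudointersections, or which sets split it.

For example, let $g_k$ be the set of positive multiples of $2^k$. The sets $g_k$ decrease and have empty intersection, yet the set of powers of $2$ is a pseudointersection: it has only $k$ elements outside $g_k$. The same diagonal choice works for every countable linear family, and it shows more: among the subfamilies of a linear family, those with a pseudointersection are closed under countable unions.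

\begin{lemma}\label{lem:countable}
Let $G\subseteq[\omega]^\omega$ be linear.
\begin{enumerate}
\item[(i)] If $G$ is countable, then $G$ has a pseudointersection.
\item[(ii)] If $G=\bigcup_{i\in\omega}G_i$ and each $G_i$ has a pseudointersection, then so does $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $G=\emptyset$, take $\omega$. Otherwise let $G=\{g_i:i\in\omega\}$. The relation $\subseteq^*$ is transitive and any two members of $G$ are comparable, so one of $g_0,\dots,g_n$ is almost contained in all the others. It is then almost contained in $g_0\cap\dots\cap g_n$, and so this intersection is infinite. Choose $p_0<p_1<\cdots$ with $p_n\in g_0\cap\dots\cap g_n$, and let $P=\{p_n:n\in\omega\}$. Then $P\setminus g_i\subseteq\{p_0,\dots,p_{i-1}\}$ for each $i$.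

(ii) Let $P_i$ be a pseudointersection of $G_i$. Suppose first that for some $i$ every $g\in G$ almost contains some $h\in G_i$. Then $P_i\subseteq^* h\subseteq^* g$, so $P_i$ is a pseudointersection of $G$. Otherwise, for each $i$ there is $g_i\in G$ that almost contains no member of $G_i$, and by linearity $g_i\subseteq^* h$ for all $h\in G_i$. By (i), the family $\{g_i:i\in\omega\}$ has a pseudointersection $P$, and $P\subseteq^* g_i\subseteq^* h$ for all $i$ and all $h\in G_i$.
\end{proof}

Countability cannot be dropped from (i), and this is the source of the counterexample in ZFC.

\begin{lemma}\label{lem:tower}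
There is a nonempty linear family $F\subseteq[\omega]^\omega$ that is closed under finite modifications and has no pseudointersection. In fact, every maximal linear family has these properties.
\end{lemma}

\begin{proof}
The union of a chain of linear families is linear, so by Zorn's lemma there is a maximal linear family $F$. It is nonempty because $\{\omega\}$ is linear. If $t'$ is a finite modification of $t\in F$, then $F\cup\{t'\}$ is linear, so $t'\in F$. Suppose that $P$ is a pseudointersection of $F$, and choose an infinite $P'\subseteq P$ with $P\setminus P'$ infinite. Then $P'\subseteq^* t$ for all $t\in F$, so $F\cup\{P'\}$ is linear and $P'\in F$. Hence $P\subseteq^* P'$, which is false.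
\end{proof}

A linear family that no set splits is a rarer object. The next lemma shows that it has no pseudointersection, which is the combinatorial form of~\eqref{eq:inclusion}, and that such a family exists exactly when there is a simple P-point.

\begin{lemma}\label{lem:split}
Let $G\subseteq[\omega]^\omega$.
\begin{enumerate}
\item[(i)] If $G$ has a pseudointersection, then some set splits $G$.
\item[(ii)] If $G$ is a base of a nonprincipal ultrafilter, then no set splits $G$.
\item[(iii)] If $G$ is nonempty and linear and no set splits $G$, then $\mathcal{F}=\{R\subseteq\omega: g\subseteq^* R\text{ for some }g\in G\}$ is a simple P-point.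
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Divide a pseudointersection into two infinite parts $P_0,P_1$. Each $g\in G$ almost contains both parts, so $g\cap P_0$ is infinite, and $g\setminus P_0$, which almost contains $P_1$, is infinite.

(ii) Given $R$, one of $R$ and $\omega\setminus R$ is in the ultrafilter and so contains some $g\in G$. Then $g\setminus R$ or $g\cap R$ is empty.

(iii) The collection $\mathcal{F}$ is closed under supersets. If $g\subseteq^* R$ and $g'\subseteq^* R'$, then the $\subseteq^*$-smaller of $g,g'$ is almost contained in $R\cap R'$. The empty set is not in $\mathcal{F}$ because the members of $G$ are infinite, and every cofinite set is in $\mathcal{F}$ because $G\ne\emptyset$. Given $R$, since $R$ does not split $G$ there is $g\in G$ with $g\setminus R$ or $g\cap R$ finite, so $R\in\mathcal{F}$ or $\omega\setminus R\in\mathcal{F}$. Thus $\mathcal{F}$ is a nonprincipal ultrafilter. The finite modifications of members of $G$ form a linear subfamily of $\mathcal{F}$, and it is a base: if $g\subseteq^* R$, then $g\cap R$ is a finite modification of $g$ contained in $R$.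
\end{proof}

\section{Covers and their traces}\label{sec:traces}

Given a sequence $(U_n)_{n\in\omega}$ of subsets of a space $X$, the \emph{trace} of a point $x\in X$ is the set
\[
f(x)=\{n\in\omega: x\in U_n\}.
\]
For a countable cover, the notions of Section~\ref{sec:intro} become the notions of Section~\ref{sec:linear} for the family $f[X]$ of traces.

\begin{lemma}\label{lem:dictionary}
Let $(U_n)_{n\in\omega}$ be pairwise distinct subsets of $X$, none of which contains $X$, and let $\mathcal{U}=\{U_n:n\in\omega\}$.
\begin{enumerate}
\item[(i)] $\mathcal{U}$ is a $\tau$-cover if and only if $f[X]$ is a linear family of infinite sets.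
\end{enumerate}
Assume that $\mathcal{U}$ is a $\tau$-cover.
\begin{enumerate}
\item[(ii)] $\mathcal{U}$ contains a $\gamma$-cover if and only if $f[X]$ has a pseudointersection.
\item[(iii)] $\mathcal{U}$ contains two disjoint $\tau$-covers if and only if some set splits $f[X]$.
\end{enumerate}
\end{lemma}

\begin{proof}
The bijection $n\mapsto U_n$ carries $f(x)$ to $\mathcal{U}_x$, which gives (i). The subfamilies of $\mathcal{U}$ are the families $\mathcal{U}(R)=\{U_n:n\in R\}$ for $R\subseteq\omega$. The family $\mathcal{U}(R)$ is a $\gamma$-cover if and only if $R$ is infinite and $R\setminus f(x)$ is finite for all $x$; this is (ii). It is a $\tau$-cover if and only if it is large, that is, $f(x)\cap R$ is infinite for all $x$. So if $R$ splits $f[X]$, then $\mathcal{U}(R)$ and $\mathcal{U}(\omega\setminus R)$ are disjoint $\tau$-covers. Conversely, if $\mathcal{U}(R)$ and $\mathcal{U}(R')$ are disjoint $\tau$-covers, then $R\cap R'=\emptyset$, and both $f(x)\cap R$ and $f(x)\setminus R\supseteq f(x)\cap R'$ are infinite for all $x$.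
\end{proof}

\begin{example}\label{ex:dyadic}
Let $X=\omega$ be discrete, and for $n\ge1$ let $U_n=\{k:2^k\text{ divides }n\}\cup\{n\}$. These finite sets are pairwise distinct, since $\max U_n=n$. The trace of $k$ is a finite modification of the set $g_k$ of multiples of $2^k$. So $\{U_n:n\ge1\}$ is a $\tau$-cover. It is not a $\gamma$-cover, because $1\notin U_n$ for odd $n\geq 3$. It contains the $\gamma$-cover $\{U_{2^j}:j\in\omega\}$. The extra point $n$ matters: without it $U_1=U_3=U_5=\cdots$, and indices no longer count members of the cover.
\end{example}

To use Lemma~\ref{lem:dictionary} we must pass to countable covers. The Lindel\"of property of $X$ yields a countable subcover, but one that need not be large. The remedy is to cover all finite powers of $X$ at once. Recall that finite powers of a second countable space are second countable, and that every open cover of a second countable space has a countable subcover.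

\begin{lemma}\label{lem:subcover}
Every open $\tau$-cover $\mathcal{U}$ of a nonempty second countable space $X$ contains a countably infinite $\tau$-cover.
\end{lemma}

\begin{proof}
Let $E\subseteq X$ be finite and nonempty. The sets $\mathcal{U}_x$, $x\in E$, are infinite and pairwise $\subseteq^*$-comparable, so one of them is almost contained in all the others and their intersection is nonempty. Thus some $U\in\mathcal{U}$ contains $E$. This says that $\{U^k:U\in\mathcal{U}\}$ is an open cover of $X^k$ for each $k\ge1$. Choose a countable $\mathcal{U}_k\subseteq\mathcal{U}$ such that $\{U^k:U\in\mathcal{U}_k\}$ covers $X^k$, and let $\mathcal{V}=\bigcup_k\mathcal{U}_k$. Every finite nonempty subset of $X$ is contained in a member of $\mathcal{V}$.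

Suppose that $x$ belongs to only finitely many members $V_1,\dots,V_m$ of $\mathcal{V}$. No member of $\mathcal{U}$ contains $X$, so there are points $x_i\in X\setminus V_i$. Some $V\in\mathcal{V}$ contains $\{x,x_1,\dots,x_m\}$. As $x\in V$, we have $V=V_i$ for some $i$, contradicting $x_i\notin V_i$. Hence $\mathcal{V}$ is large, so it is a $\tau$-cover, and it is infinite because $X\neq\emptyset$.
\end{proof}

\subsection*{Spaces that have the properties}
When a cover is restricted to a subspace, distinct members may become equal, and a member may contain the whole subspace. We avoid both problems by working with sequences.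

\begin{definition}
A space $X$ has property \textup{(PI)} if for every sequence $(U_n)_{n\in\omega}$ of open subsets of $X$ whose traces form a linear family of infinite sets, this family has a pseudointersection.
\end{definition}

\begin{lemma}\label{lem:PI}
\begin{enumerate}
\item[(i)] A nonempty second countable space with \textup{(PI)} is in $\binom{\mathrm{T}}{\Gamma}$.
\item[(ii)] If $X$ and $Y$ have \textup{(PI)}, then so does the disjoint sum $X\sqcup Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Given an open $\tau$-cover, take a countably infinite $\tau$-subcover by Lemma~\ref{lem:subcover}, enumerate it without repetitions, and apply Lemma~\ref{lem:dictionary}(i) and (ii).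

(ii) Let $(U_n)$ be a sequence of open subsets of $X\sqcup Y$ as in the definition. The sequences $(U_n\cap X)$ and $(U_n\cap Y)$ have the traces $f[X]$ and $f[Y]$, which are linear families of infinite sets. Each has a pseudointersection, and by Lemma~\ref{lem:countable}(ii) so does the linear family $f[X]\cup f[Y]$.
\end{proof}

\begin{remark}\label{rem:slices}
The same argument is the natural attempt to prove closure under products. Let $X$ have (PI) and let $(W_n)$ be a sequence of open subsets of $X\times Y$ whose traces form a linear family of infinite sets. For fixed $y$ the slices $\{x:(x,y)\in W_n\}$ are open in $X$, so $G_y=\{f(x,y):x\in X\}$ has a pseudointersection. If $Y$ is countable, Lemma~\ref{lem:countable}(ii) applies to $\bigcup_y G_y$, and $X\times Y$ has (PI). If $Y$ is uncountable the lemma does not apply; Remark~\ref{rem:explicit} shows how the argument then fails.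
\end{remark}

\subsection*{Spaces that fail the properties}
Give $P(\omega)$ the Cantor topology, obtained by identifying sets with their characteristic functions in $2^\omega$. The sets $\{a\subseteq\omega:n\in a\}$ and their complements are clopen and form a subbase. A family $F\subseteq[\omega]^\omega$ is then itself a space, with a canonical sequence of open sets for which the trace of each point is the point itself. We need this for spaces that map onto $F$.

\begin{lemma}\label{lem:bad}
Let $F\subseteq[\omega]^\omega$ be nonempty, linear and closed under finite modifications, and let $\pi$ be a continuous map of a space $T$ onto $F$.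
\begin{enumerate}
\item[(i)] If $F$ has no pseudointersection, then $T\notin\binom{\mathrm{T}}{\Gamma}$.
\item[(ii)] If no set splits $F$, then $T\notin\mathsf{Split}(\mathrm{T},\mathrm{T})$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $O_n=\{z\in T:n\in\pi(z)\}$, an open subset of $T$. Fix $t\in F$. Closure under finite modifications is used to verify the hypotheses of Lemma~\ref{lem:dictionary}: since $t\setminus\{n\}\in F$, we have $T\not\subseteq O_n$, and since $(t\cup\{n\})\setminus\{m\}\in F$ for $n\neq m$, we have $O_n\neq O_m$. The trace of $z\in T$ is $\pi(z)$, so the family of traces is $F$. By Lemma~\ref{lem:dictionary}, $\{O_n:n\in\omega\}$ is an open $\tau$-cover of $T$, which contains no $\gamma$-cover in case (i) and no two disjoint $\tau$-covers in case (ii).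
\end{proof}

\section{From products to intersections}\label{sec:diagonal}

Lemma~\ref{lem:bad} provides a bad space $T$. We want it to spoil a product of two good spaces, and for this it is enough that $T$ be a closed subspace of the product.

\begin{lemma}\label{lem:closed}
If a space $W$ is in $\binom{\mathrm{T}}{\Gamma}$, or in $\mathsf{Split}(\mathrm{T},\mathrm{T})$, then so is every nonempty closed subspace $K\subseteq W$.
\end{lemma}

\begin{proof}
Let $\mathcal{U}$ be an open $\tau$-cover of $K$; it is infinite because $K\neq\emptyset$. For $U\in\mathcal{U}$ let $U^+=U\cup(W\setminus K)$. If $U=O\cap K$ with $O$ open in $W$, then $U^+=O\cup(W\setminus K)$, which is open because $K$ is closed. Since $U^+\cap K=U$, the map $U\mapsto U^+$ is injective, $W\not\subseteq U^+$, and a point of $K$ belongs to $U^+$ exactly when it belongs to $U$. A point outside $K$ belongs to every $U^+$; so it is covered infinitely often, and it satisfies the comparability condition with any other point. Hence $\mathcal{U}^+=\{U^+:U\in\mathcal{U}\}$ is an open $\tau$-cover of $W$. If $\mathcal{V}\subseteq\mathcal{U}$ and $\{U^+:U\in\mathcal{V}\}$ is a $\gamma$-cover or a $\tau$-cover of $W$, then, looking only at points of $K$, we see that $\mathcal{V}$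 is a cover of the same kind of $K$. Disjoint subfamilies of $\mathcal{U}^+$ come from disjoint subfamilies of $\mathcal{U}$.
\end{proof}

\begin{lemma}\label{lem:diagonal}
If $X,Y$ are subspaces of a Hausdorff space $Z$, then $X\cap Y$ is homeomorphic to a closed subspace of $X\times Y$.
\end{lemma}

\begin{proof}
The diagonal of $Z^2$ is closed, and its intersection with $X\times Y$ is $\Delta=\{(t,t):t\in X\cap Y\}$. The map $t\mapsto(t,t)$ is a homeomorphism of $X\cap Y$ onto $\Delta$.
\end{proof}

So it suffices to find good sets $X,Y$ with a bad intersection. We shall take $X=T\cup A$ and $Y=T\cup B$ with $A,B$ disjoint, where $A$ and $B$ are spread out so thoroughly that $X$ and $Y$ are forced to behave like the whole ambient space. A simpler property shows the method in full. Let $\mathfrak{c}=2^{\aleph_0}$, and call a subset of $\mathbb{R}$ \emph{perfect} if it is nonempty, closed and has no isolated points. Every perfect set contains a copy of the Cantor set $2^\omega$.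

\begin{example}\label{ex:model}
Say that a space has property (P) if each of its nonempty closed subsets without isolated points is uncountable. This property passes to closed subspaces. The line $\mathbb{R}$ has it, and $T=\mathbb{Q}$ does not. There are $\mathfrak{c}$ perfect subsets of $\mathbb{R}$, each of size $\mathfrak{c}$. List them as $(K_\alpha)_{\alpha<\mathfrak{c}}$, and at stage $\alpha$ choose two distinct irrational points $a_\alpha,b_\alpha\in K_\alpha$ that were not chosen before; fewer than $\mathfrak{c}$ points are excluded. The sets $A=\{a_\alpha:\alpha<\mathfrak{c}\}$ and $B=\{b_\alpha:\alpha<\mathfrak{c}\}$ are disjoint from each other and from $\mathbb{Q}$, and each meets every perfect set.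

The space $X=\mathbb{Q}\cup A$ has (P). Indeed, let $H\subseteq X$ be nonempty, closed in $X$ and without isolated points. Its closure $K$ in $\mathbb{R}$ is perfect, and $K\cap X=H$. The set $K$ contains a copy of $2^\omega\cong2^\omega\times2^\omega$, hence uncountably many pairwise disjoint perfect sets, and $A$ meets each of them. So $H\supseteq K\cap A$ is uncountable. The same argument with $B$ shows that $Y=\mathbb{Q}\cup B$ has (P). But $X\times Y$ contains a closed copy of $X\cap Y=\mathbb{Q}$, so it fails (P).
\end{example}

The proof that $X$ has (P) has two steps: an object on $X$ is extended to a definable object on the ambient space, where the desired conclusion is a theorem, and the set $A$ carries the conclusion back to $X$. For $\tau$-covers the extension is easy, as open subsets of $X$ extend to open subsets of the ambient space $Z$. Two things are new. First, we need the theorem for definable objects: analytic linear families have pseudointersections. Second, linearity is a condition on \emph{pairs} of points, and the traces of points of $Z\setminus X$ have no reason to be comparable. To force linearity on almost all of $Z$ we need $A^2$ to meet every large Borel subset of $Z^2$, for a notion of largeness under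 which the recursion can still be carried out.

\section{Two perfect set arguments}\label{sec:perfect}

We recall the facts from descriptive set theory that are used. A \emph{Polish} space is a separable completely metrizable space. The Baire space $\omega^\omega$ has the basic clopen sets $N_s=\{w\in\omega^\omega:s\subseteq w\}$, where $s$ ranges over the countable set $\omega^{<\omega}$ of finite sequences; the sets $N_{w\restriction l}$, $l\in\omega$, form a neighborhood base at $w$. A subset of a Polish space is \emph{analytic} if it is empty or a continuous image of $\omega^\omega$. Every Borel subset of a Polish space is analytic. The image of an analytic set under a Borel map between Polish spaces is analytic, and the product of two analytic sets is analytic. A second countable space has at most $\mathfrak{c}$ Borel subsets.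

Both results of this section say that an analytic set which is not small contains a rich configuration, and both begin by discarding the part of the set that is locally small. A \emph{$\sigma$-ideal} on a set $G$ is a nonempty collection of subsets of $G$ that is closed under subsets and countable unions.

\begin{lemma}\label{lem:kernel}
Let $\mathcal{I}$ be a $\sigma$-ideal on $G$ with $G\notin\mathcal{I}$, and let $\varphi$ map $\omega^\omega$ onto $G$. Then there is a nonempty $K\subseteq\omega^\omega$ such that $\varphi[N_s\cap K]\notin\mathcal{I}$ whenever $N_s\cap K\neq\emptyset$.
\end{lemma}

\begin{proof}
Let $K=\omega^\omega\setminus\bigcup\{N_s:\varphi[N_s]\in\mathcal{I}\}$. The set $\varphi[\omega^\omega\setminus K]$ is a countable union of members of $\mathcal{I}$, so it is in $\mathcal{I}$; hence it is not all of $G$, and $K\neq\emptyset$. If $N_s$ meets $K$, then $\varphi[N_s]\notin\mathcal{I}$ by the definition of $K$, while $\varphi[N_s\setminus K]\in\mathcal{I}$. As $\varphi[N_s]=\varphi[N_s\cap K]\cup\varphi[N_s\setminus K]$, we get $\varphi[N_s\cap K]\notin\mathcal{I}$.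
\end{proof}

\subsection*{Analytic linear families}
If a linear family has no pseudointersection, then every member fails to be almost contained in some other member. For an analytic family this can be done inside prescribed neighborhoods. We let two sequences of neighborhoods take turns in undercutting each other; their limits are two members of the family neither of which is almost contained in the other.

\begin{proposition}\label{prop:analytic}
Every analytic linear family $G\subseteq[\omega]^\omega$ has a pseudointersection.
\end{proposition}

\begin{proof}
Suppose not. Then $G\ne\emptyset$, and there is a continuous surjection $\varphi:\omega^\omega\to G$. Let $\mathcal{I}$ be the collection of subfamilies of $G$ that have a pseudointersection. It contains $\emptyset$, it is closed under subsets, and it is closed under countable unions by Lemma~\ref{lem:countable}(ii). Also $G\notin\mathcal{I}$. Let $K$ be given by Lemma~\ref{lem:kernel}.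

\emph{Claim.} If $N_s$ and $N_r$ meet $K$ and $k\in\omega$, then there are $m>k$ and proper extensions $s'$ of $s$ and $r'$ of $r$ such that $N_{s'}$ and $N_{r'}$ meet $K$, $m\notin\varphi(w)$ for all $w\in N_{s'}$, and $m\in\varphi(w)$ for all $w\in N_{r'}$.

Pick $v\in N_r\cap K$. The family $\varphi[N_s\cap K]$ has no pseudointersection, so the infinite set $\varphi(v)$ is not one: there is $u\in N_s\cap K$ with $\varphi(v)\setminus\varphi(u)$ infinite. Pick $m>k$ in this set. The sets $\{w:m\notin\varphi(w)\}$ and $\{w:m\in\varphi(w)\}$ are open and contain $u$ and $v$, respectively. So $s'=u\restriction l$ and $r'=v\restriction l$ are as required for large enough $l$. This proves the claim.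

Let $s_0=r_0=\emptyset$. Given $s_i,r_i$, obtain $s_{i+1},r_{i+1}$ and $m_i>i$ by applying the claim with $k=i$ to $(s,r)=(s_i,r_i)$ if $i$ is even and to $(s,r)=(r_i,s_i)$ if $i$ is odd. Let $u^*=\bigcup_i s_i$ and $v^*=\bigcup_i r_i$. Since $u^*\in N_{s_{i+1}}$ and $v^*\in N_{r_{i+1}}$, we have $m_i\in\varphi(v^*)\setminus\varphi(u^*)$ for even $i$ and $m_i\in\varphi(u^*)\setminus\varphi(v^*)$ for odd $i$. As $m_i>i$, both differences are infinite, contradicting the linearity of $G$.
\end{proof}

Both hypotheses are needed. Lemma~\ref{lem:tower} gives a linear family without a pseudointersection. And linearity cannot be weakened to closure under finite intersections: the Borel family of all $a\subseteq\omega$ with $|a\cap\{0,\dots,n-1\}|/n\to1$ is closed under finite intersections, but an infinite $P$ has an infinite subset $Q$ whose $j$th element exceeds $j^2$ for each $j$, and then $\omega\setminus Q$ is in the family while $P\not\subseteq^*\omega\setminus Q$.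

If $(\tilde U_n)$ is a sequence of open subsets of a Polish space $Z$, then its trace map $f:Z\to P(\omega)$ is Borel, because the preimages of the subbasic sets $\{a:n\in a\}$ and $\{a:n\notin a\}$ are $\tilde U_n$ and $Z\setminus\tilde U_n$.

\begin{remark}\label{rem:analytic}
Every analytic subset $X$ of a Polish space $Z$ has (PI): extend the given open sets $U_n$ to open sets $\tilde U_n\subseteq Z$ and apply Proposition~\ref{prop:analytic} to the analytic family $f[X]$. By Lemma~\ref{lem:PI}(i) and~\eqref{eq:inclusion}, nonempty analytic subsets of $\mathbb{R}$ and their finite products are in both classes.
\end{remark}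

\subsection*{Thin sets of pairs}
From now on let $Z=P(\omega)\times2^\omega$, a space homeomorphic to the Cantor set. We look for disjoint $A,B\subseteq Z$ such that $A^2$ and $B^2$ meet as many Borel subsets of $Z^2$ as possible. A line $\{p\}\times Z$ or $Z\times\{p\}$ meets $A^2$ only if $p\in A$, so lines must be exempt. We exempt the $\sigma$-ideal that they generate.

\begin{definition}
A set $C\subseteq Z^2$ is \emph{thin} if $C\subseteq(S\times Z)\cup(Z\times S)$ for some countable $S\subseteq Z$; equivalently, if $C\cap(Z\setminus S)^2=\emptyset$ for some countable $S$.
\end{definition}

In a recursion of length $\mathfrak{c}$, the set $M$ of points already used has size less than $\mathfrak{c}$ but may be uncountable, and we must find a point of $C$ with both coordinates outside $M$. Think of $C$ as a set of squares of the board $Z\times Z$. If countably many rows and columns do not cover $C$, we place on $C$ a family of $\mathfrak{c}$ rooks, no two in the same row or column. Then fewer than $\mathfrak{c}$ rows and columns cannot cover $C$ either.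

\begin{proposition}\label{prop:thin}
If $C\subseteq Z^2$ is Borel and not thin, and $M\subseteq Z$ has $|M|<\mathfrak{c}$, then there is $(a,a')\in C$ with $a,a'\notin M$.
\end{proposition}

\begin{proof}
The set $C$ is nonempty and analytic. Let $\varphi=(\varphi_1,\varphi_2)$ be a continuous map of $\omega^\omega$ onto $C$. The thin subsets of $C$ form a $\sigma$-ideal that does not contain $C$; let $K$ be given by Lemma~\ref{lem:kernel}.

We define $s_\sigma\in\omega^{<\omega}$ for finite binary sequences $\sigma$, such that $N_{s_\sigma}$ meets $K$, the sequences $s_{\sigma0}$ and $s_{\sigma1}$ properly extend $s_\sigma$, and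
\begin{equation}\label{eq:rooks}
\varphi_j[N_{s_{\sigma0}}]\cap\varphi_j[N_{s_{\sigma1}}]=\emptyset\qquad(j=1,2).
\end{equation}
Let $s_\emptyset=\emptyset$. Given $s=s_\sigma$, pick $u\in N_s\cap K$ and let $S=\{\varphi_1(u),\varphi_2(u)\}$. Since $\varphi[N_s\cap K]$ is not thin, there is $v\in N_s\cap K$ with $\varphi(v)\in(Z\setminus S)^2$. Then $\varphi_j(u)\neq\varphi_j(v)$ for $j=1,2$. Separate these points by disjoint open sets; by continuity, $s_{\sigma0}=u\restriction l$ and $s_{\sigma1}=v\restriction l$ satisfy~\eqref{eq:rooks} for large enough $l$.

For $b\in2^\omega$ let $w_b=\bigcup_n s_{b\restriction n}\in\omega^\omega$. If $b\neq b'$ and $\sigma$ is their longest common initial segment, then one of $w_b,w_{b'}$ lies in $N_{s_{\sigma0}}$ and the other in $N_{s_{\sigma1}}$. By~\eqref{eq:rooks}, the maps $b\mapsto\varphi_1(w_b)$ and $b\mapsto\varphi_2(w_b)$ are injective. So at most $|M|+|M|<\mathfrak{c}$ points $b$ have $\varphi_1(w_b)\in M$ or $\varphi_2(w_b)\in M$. For any other $b$, the pair $\varphi(w_b)\in C$ is as required.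
\end{proof}

\section{The construction}\label{sec:construction}

Call $A\subseteq Z$ \emph{pair-dense} if $A^2$ meets every Borel subset of $Z^2$ that is not thin. This strengthens the property of $A$ in Example~\ref{ex:model}: if $E\subseteq Z$ is an uncountable Borel set, then $\{(x,x):x\in E\}$ is Borel and not thin, so $A$ meets $E$. We first show that pair-dense sets do what they are meant to do.

\begin{lemma}\label{lem:good}
If $A\subseteq X\subseteq Z$ and $A$ is pair-dense, then $X$ has \textup{(PI)}.
\end{lemma}

\begin{proof}
Let $(U_n)$ be a sequence of open subsets of $X$ whose traces form a linear family of infinite sets. Choose open $\tilde U_n\subseteq Z$ with $\tilde U_n\cap X=U_n$, and let $f:Z\to P(\omega)$ be the Borel map $f(z)=\{n:z\in\tilde U_n\}$. On $X$ it gives the original traces. Collect all violations of the hypothesis in one set: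
\[
C=\{(x,y)\in Z^2: f(x)\text{ is finite, or }f(x)\not\subseteq^* f(y)\text{ and }f(y)\not\subseteq^* f(x)\}.
\]
The finite sets form a countable subset of $P(\omega)$, and $\{(a,b):a\subseteq^* b\}=\bigcup_k\bigcap_{n\geq k}\{(a,b):n\notin a\text{ or }n\in b\}$ is a countable union of closed sets. So $C$ is Borel. It is disjoint from $X^2\supseteq A^2$, and $A$ is pair-dense, so $C$ is thin: $C\cap(Z\setminus S)^2=\emptyset$ for some countable $S$. Taking pairs $(x,x)$ and $(x,y)$ with $x,y\in Z\setminus S$, we see that $f[Z\setminus S]$ is a linear family of infinite sets. It is analytic, as the image of a Borel set under a Borel map. By Proposition~\ref{prop:analytic} it has a pseudointersection, and so does its subfamily $f[X\setminus S]$. The family $f[X\cap S]$ is countable and linear, so it has a pseudointersection by Lemma~\ref{lem:countable}(i). Finally, $f[X]=f[X\setminus S]\cup f[X\cap S]$ is linear, and Lemma~\ref{lem:countable}(ii) applies.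
\end{proof}

Next we need two disjoint pair-dense sets that avoid a bad space $T$. One cannot always take for $T$ the family $F$ itself inside $P(\omega)$, because $A$ must meet every uncountable Borel set, and a linear family may contain one: the nonempty initial segments of $\mathbb{Q}$ form an uncountable $\subseteq$-chain of infinite sets, which is a closed subset of $P(\mathbb{Q})$ with the point $\emptyset$ removed. This is the purpose of the second factor of $Z$. Each $t\in F$ has $\mathfrak{c}$ representatives $(t,z)$, and $T$ needs only one of them. Let $\pi:Z\to P(\omega)$ be the projection to the first coordinate.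

\begin{lemma}\label{lem:recursion}
For every nonempty $F\subseteq[\omega]^\omega$ there are pairwise disjoint sets $T,A,B\subseteq Z$ such that $\pi[T]=F$ and $A,B$ are infinite and pair-dense.
\end{lemma}

\begin{proof}
There are at most $\mathfrak{c}$ Borel subsets of $Z^2$, and at least one of them, $Z^2$ itself, is not thin. List the non-thin Borel sets as $(C_\alpha)_{\alpha<\mathfrak{c}}$ and the members of $F$ as $(t_\alpha)_{\alpha<\mathfrak{c}}$, with repetitions if necessary. At stage $\alpha$ let $M$ be the set of points chosen at earlier stages. At most five points are chosen at each stage and $|\alpha|<\mathfrak{c}$, so $|M|<\mathfrak{c}$. By Proposition~\ref{prop:thin} choose $(a_\alpha,a'_\alpha)\in C_\alpha$ with both coordinates outside $M$, and then $(b_\alpha,b'_\alpha)\in C_\alpha$ with both coordinates outside $M\cup\{a_\alpha,a'_\alpha\}$. Since $\{t_\alpha\}\times2^\omega$ has size $\mathfrak{c}$, choose $z_\alpha\in2^\omega$ with $(t_\alpha,z_\alpha)\notin M\cup\{a_\alpha,a'_\alpha,b_\alpha,b'_\alpha\}$. Let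
\[
A=\{a_\alpha,a'_\alpha:\alpha<\mathfrak{c}\},\qquad B=\{b_\alpha,b'_\alpha:\alpha<\mathfrak{c}\},\qquad T=\{(t_\alpha,z_\alpha):\alpha<\mathfrak{c}\}.
\]
Points chosen at different stages are distinct, and at one stage no point is put into two of the sets. So $T,A,B$ are pairwise disjoint and $A,B$ are infinite. Moreover $(a_\alpha,a'_\alpha)\in C_\alpha\cap A^2$, $(b_\alpha,b'_\alpha)\in C_\alpha\cap B^2$, and $\pi[T]=F$.
\end{proof}

\begin{proposition}\label{prop:examples}
Let $F\subseteq[\omega]^\omega$ be nonempty, linear and closed under finite modifications. Let $T,A,B$ be as in Lemma~\ref{lem:recursion}, and let $X=T\cup A$, $Y=T\cup B$ and $V=X\sqcup Y$.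
\begin{enumerate}
\item[(i)] $X$, $Y$ and $V$ are sets of reals in $\binom{\mathrm{T}}{\Gamma}$.
\item[(ii)] If $F$ has no pseudointersection, then $X\times Y$ and $V^2$ are not in $\binom{\mathrm{T}}{\Gamma}$.
\item[(iii)] If no set splits $F$, then $X\times Y$ and $V^2$ are not in $\mathsf{Split}(\mathrm{T},\mathrm{T})$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) The spaces $X,Y$ are infinite subspaces of $Z$, and $V=(X\times\{0\})\cup(Y\times\{1\})$ is an infinite subspace of $Z\times\{0,1\}$. Both $Z$ and $Z\times\{0,1\}$ are homeomorphic to the Cantor set, so $X,Y,V$ are sets of reals. They have (PI) by Lemmas~\ref{lem:good} and~\ref{lem:PI}(ii), and so they are in $\binom{\mathrm{T}}{\Gamma}$ by Lemma~\ref{lem:PI}(i).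

(ii), (iii) Since $A\cap B=\emptyset$, we have $X\cap Y=T$, and $T\neq\emptyset$. By Lemma~\ref{lem:diagonal}, $T$ is homeomorphic to a closed subspace of $X\times Y$. In turn, $X\times Y$ is homeomorphic to $(X\times\{0\})\times(Y\times\{1\})$, a closed subspace of $V^2$. By Lemma~\ref{lem:bad}, applied to the restriction of $\pi$ to $T$, the space $T$ fails the property in question, and by Lemma~\ref{lem:closed} so do $X\times Y$ and $V^2$.
\end{proof}

\begin{remark}\label{rem:explicit}
Unwinding Lemmas~\ref{lem:bad} and~\ref{lem:closed}, the offending cover of $X\times Y$ consists of the sets
\[
W_n=\{(x,y):x\neq y\}\cup\{(t,t):t\in T,\ n\in\pi(t)\}.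
\]
The trace of $(x,y)$ is $\omega$ if $x\neq y$ and $\pi(t)$ if $x=y=t$. In the notation of Remark~\ref{rem:slices}, each family $G_y$ is $\{\omega\}$ or $\{\omega,\pi(y)\}$, while $\bigcup_yG_y=F\cup\{\omega\}$. No single slice sees more than one member of $F$ other than $\omega$. On the factor $X$, the sets $\{x\in X:n\in\pi(x)\}$ also extend the cover of $T$, but their traces are not linear. Indeed, for countable $S$ there are $z,z'\in 2^\omega$ such that $(\text{evens},z)$ and $(\text{odds},z')$ are outside $S$; so the Borel set of pairs $(x,y)$ with $\pi(x),\pi(y)$ incomparable is not thin, and $A^2$ contains such a pair.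
\end{remark}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) Apply Proposition~\ref{prop:examples}(i) and (ii) to the family $F$ of Lemma~\ref{lem:tower}.

(2) (a)$\Rightarrow$(b). Let $G$ be a linear base of a nonprincipal ultrafilter. It is a nonempty family of infinite sets, and no set splits it by Lemma~\ref{lem:split}(ii). Let $F$ consist of all finite modifications of members of $G$. Then $F$ is linear and no set splits it. Apply Proposition~\ref{prop:examples}(i) and (iii).

(b)$\Rightarrow$(c). By~\eqref{eq:inclusion}, the sets $X,Y$ of (b) are in $\mathsf{Split}(\mathrm{T},\mathrm{T})$.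

(c)$\Rightarrow$(d). The product of two sets of reals is second countable.

(d)$\Rightarrow$(a). Let $X$ be second countable and let $\mathcal{U}$ be an open $\tau$-cover of $X$ that does not contain two disjoint $\tau$-covers. Then $X\neq\emptyset$: every set contains the empty space, so its only $\tau$-cover is the empty family, and this contains the disjoint $\tau$-covers $\emptyset$ and $\emptyset$. By Lemma~\ref{lem:subcover}, $\mathcal{U}$ contains a $\tau$-cover $\{U_n:n\in\omega\}$, enumerated without repetitions; this is the only use of second countability. This subcover does not contain two disjoint $\tau$-covers either. By Lemma~\ref{lem:dictionary}(i) and (iii), its traces form a nonempty linear family of infinite sets that no set splits, and Lemma~\ref{lem:split}(iii) gives a simple P-point.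
\end{proof}

For the corollary it remains to see that the existence of a simple P-point is neither provable nor refutable. A \emph{P-point} is a nonprincipal ultrafilter on $\omega$ such that every countable subfamily has a pseudointersection that belongs to the ultrafilter.

\begin{lemma}\label{lem:ppoint}
\begin{enumerate}
\item[(i)] Under CH there is a simple P-point.
\item[(ii)] Every simple P-point is a P-point.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) List $P(\omega)=\{R_\alpha:\alpha<\omega_1\}$. We define infinite sets $t_\alpha$, $\alpha<\omega_1$, with $t_\alpha\subseteq^* t_\beta$ for $\beta<\alpha$. At stage $\alpha$ the family $\{t_\beta:\beta<\alpha\}$ is countable and linear, so it has a pseudointersection $P$ by Lemma~\ref{lem:countable}(i). One of $P\cap R_\alpha$ and $P\setminus R_\alpha$ is infinite; let $t_\alpha$ be such a set. The family $\{t_\alpha:\alpha<\omega_1\}$ is linear, and $R_\alpha$ does not split it, because $t_\alpha\setminus R_\alpha$ or $t_\alpha\cap R_\alpha$ is empty. Apply Lemma~\ref{lem:split}(iii).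

(ii) Let $G$ be a linear base of the ultrafilter and let $R_0,R_1,\dots$ be members of the ultrafilter. Choose $g_i\in G$ with $g_i\subseteq R_i$, and let $P$ be a pseudointersection of $\{g_i:i\in\omega\}$, by Lemma~\ref{lem:countable}(i). By Lemma~\ref{lem:split}(i) and (ii), $G$ has no pseudointersection, so $P\not\subseteq^* g$ for some $g\in G$. Then $g_i\not\subseteq^* g$ for every $i$, since otherwise $P\subseteq^* g_i\subseteq^* g$. By linearity $g\subseteq^* g_i\subseteq R_i$ for all $i$, and $g$ belongs to the ultrafilter.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Assume CH. By Lemma~\ref{lem:ppoint}(i) and Theorem~\ref{thm:main}(2), there are sets of reals $X,Y\in\binom{\mathrm{T}}{\Gamma}$ with $X\times Y\notin\mathsf{Split}(\mathrm{T},\mathrm{T})$. By~\eqref{eq:inclusion}, $X$ and $Y$ belong to both classes, and $X\times Y$ belongs to neither. Since CH is consistent with ZFC, the conjecture holds. As $X$ and $Y$ are second countable, both closure statements in the corollary fail under CH.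

By Shelah's theorem (see~\cite{Wimmers}) it is consistent with ZFC that there are no P-points. In that case there are no simple P-points by Lemma~\ref{lem:ppoint}(ii), and by Theorem~\ref{thm:main}(2) every second countable space is in $\mathsf{Split}(\mathrm{T},\mathrm{T})$. In particular $X\times Y\in\mathsf{Split}(\mathrm{T},\mathrm{T})$ for all second countable $X,Y$, among them all sets of reals, and both closure statements hold.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Tsaban}
B.~Tsaban, \emph{The combinatorics of splittability}, arXiv:math/0212312 (2002).

\bibitem{Wimmers}
E.~Wimmers, \emph{The Shelah P-point independence theorem}, Israel J. Math. 43 (1982).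

\end{thebibliography}
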